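# Independent sets in Cartesian powers of the triangle

## 1. Lines, independent sets and main states in $\mathbb Z_3^t$

**Definition (Cartesian product).** For graphs $G$ and $H$, the graph $G\mathbin{\Box}H$ has vertex set $V(G)\times V(H)$, and $(u,v)$ is adjacent to $(u',v')$ if and only if either $u=u'$ and $vv'\in E(H)$, or $v=v'$ and $uu'\in E(G)$. We study
$$G=\mathbin{\Box}_{i=1}^tK_3=K_3\mathbin{\Box}\cdots\mathbin{\Box}K_3\qquad(t\text{ factors}),$$
and we take $V=\mathbb Z_3^t$ as its vertex set. Two vertices are adjacent exactly when they differ in one coordinate. The graph distance is the Hamming distance, and the distance between two vertex sets is the minimum over pairs of points. We write $N(\cdot)$ for neighborhoods and $e_i$ for the $i$-th unit vector.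

*Example.* For $t=2$ this is a $3\times3$ board on which two cells are adjacent if they share a row or a column.

**Definition (line).** A line in direction $i$ is a set $x+\{0,e_i,2e_i\}$. Two distinct vertices are adjacent if and only if they lie on a common line. Each direction has $m:=3^{t-1}$ lines, and these partition $V$, so $|V|=3m$. Each vertex lies on $t$ lines and has $2t$ neighbors, so at most $(2t+1)^r$ vertices lie within distance $r$ of it.

*Example.* For $t=2$ the lines are the three rows and the three columns.

**Definition (independent set).** A set of vertices inducing no edge. $\mathcal I(G)$ is the family of all independent sets, including $\emptyset$, and $i(G)=|\mathcal I(G)|$. A line contains at most one vertex of an independent set, so an independent set has at most $m$ elements.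

*Example.* For $t=2$, independent sets are placements of non-attacking rooks on the $3\times 3$ board.

**Definition (main state).** For $s\ge2$, a main state of $\mathbb Z_3^s$ is a set $\{x:a\cdot x=c\}$ with $a\in\{\pm1\}^s$ and $c\in\mathbb Z_3$.

*Example.* In $\mathbb Z_3^2$ the main states are $\{x_2=c-\varepsilon x_1\}$ with $\varepsilon=\pm1$. The six maps $v\mapsto c-\varepsilon v$ are distinct permutations of $\mathbb Z_3$, so they are all six permutations, and the main states are the six placements of three non-attacking rooks. In $\mathbb Z_3^3$ the main states $x_1+x_2+x_3=0$ and $x_1+x_2-x_3=0$ meet where $2x_3=0$, that is, in the three points with $x_3=0$, $x_1+x_2=0$.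

We use four facts about main states.

* A main state meets every line exactly once, because along a line in direction $i$ the value $a\cdot x$ changes by $a_i\ne0$ at each step. So it is independent and has $3^{s-1}$ points.
* The pairs $(a,c)$ and $(-a,-c)$ give the same set. Otherwise two main states are disjoint (if $a'=\pm a$) or meet in exactly $3^{s-2}$ points (if $a'\neq\pm a$, since then $a,a'$ are linearly independent over $\mathbb F_3$).
* Hence there are exactly $3\cdot2^{s-1}$ main states.
* Translations and sign changes of coordinates are graph automorphisms, and they act transitively on main states.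

**Definition (deficiency).** For $J\in\mathcal I(G)$ let $b(J)=m-\max\{|S|:J\subset S\in\mathcal I(G)\}\ge0$.

*Example.* For $t=2$ every independent set extends to three rooks, so $b\equiv0$. For $t=3$ let $J=\{(0,0,0),(0,1,1),(1,2,2)\}$. Any two of its points differ in at least two coordinates, so $J$ is independent. An independent set of size $9$ would meet the line $\{(0,2,*)\}$, but $(0,2,0)$, $(0,2,1)$, $(0,2,2)$ are adjacent to $(0,0,0)$, $(0,1,1)$, $(1,2,2)$ respectively. So $b(J)\ge1$.

**Definition (linked vertices).** Fix a main state $M$ of $\mathbb Z_3^t$ and write $N_M(\cdot)=N(\cdot)\cap M$. Distinct $u,w\in V\setminus M$ are linked if $N_M(u)\cap N_M(w)\ne\emptyset$. The components of a set $D\subset V\setminus M$ are always taken with respect to linkedness.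

*Example.* Let $t=2$ and $M=\{x_1+x_2=0\}=\{(0,0),(1,2),(2,1)\}$. The vertices $(1,0)$ and $(0,2)$ are not adjacent but are linked, with common neighbors $(0,0)$ and $(1,2)$ in $M$.

We record what we need about linkedness.

* Every $v\notin M$ has exactly $t$ neighbors in $M$, one on each line through it.
* Adjacent vertices $u,w\notin M$ are linked, because the third point of their line is in $M$.
* Each vertex is linked to at most $t\cdot2t=2t^2$ others, and linked vertices are at distance at most $2$.
* Two distinct vertices have at most two common neighbors: one if they are adjacent, two at distance $2$, none otherwise.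
* If $D_1,D_2,\dots$ are the components of $D$, the sets $N_M(D_i)$ are disjoint, so $|N_M(D)|=\sum_i|N_M(D_i)|$.
* If $D\subset V\setminus M$ is independent, then $D\cup(M\setminus N_M(D))$ is independent, so it has at most $m$ elements, which gives
$$|N_M(D)|\ge|D|.\tag{1}$$

**Definition (total variation).** For integer-valued random variables, $d_{TV}(X,Y)=\frac12\sum_k|\Pr(X=k)-\Pr(Y=k)|$. *Example:* the distance between a Bernoulli$(p)$ variable and the constant $0$ is $\frac12(p+p)=p$.

Throughout, $\mu:=(3/2)^{t-1}$ and $\delta:=t^2(3/4)^t$. We assume that $t$ is sufficiently large, the constants in $O(\cdot)$ are absolute, and $o(\cdot)$ refers to $t\to\infty$.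

## 2. An asymptotic formula for $i(G)$, and the cases $t=1,2$

How many independent sets does $G$ have, up to a factor $1+o(1)$? The following formula is stated as a conjecture in Maurício Collares, Joshua Erde, Anna Geisler, Mihyun Kang, "Counting independent sets in expanding bipartite regular graphs", arXiv:2503.22255 (2025):
$$i(G)=(1+o(1))\,3\cdot2^{t-1}\cdot2^{3^{t-1}}\exp\big((3/2)^{t-1}\big).$$
Is it true? It is, and we prove the following two theorems.

**Theorem 1.** $i(G)=\big(1+O(t^2(3/4)^t)\big)\;3\cdot2^{t-1}\,2^{3^{t-1}}\exp\big((3/2)^{t-1}\big)$.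

**Theorem 2.** (a) $\displaystyle i(G)=3\cdot 2^{t-1}\,2^{3^{t-1}}\exp\Big(\big(\tfrac32\big)^{t-1}+\tfrac{5t^2-7t-2}{6}\big(\tfrac34\big)^t+O\big(t^{19}(\tfrac38)^t\big)\Big).$

(b) Let $J$ be a uniformly random independent set. With probability $1-O(t^2(3/4)^t)$ there is exactly one main state $M$ with $|J\setminus M|\le m/100$, and no two vertices of $J\setminus M$ have a common neighbor in $M$. Setting $|J\setminus M|:=0$ on the complementary event, the total variation distance between $|J\setminus M|$ and Poisson$((3/2)^{t-1})$ is $O(t^2(3/4)^t)$.

*Small cases.* For $t=1$ the graph is a triangle, and $i=4$. For $t=2$ we count rook placements by size: $1+9+18+6=34$. The formula without its $1+o(1)$ gives $6e\approx16.3$ and $48e^{3/2}\approx215$, so it says nothing at this size. But $t=2$ already shows the structure. Each of the $34$ sets is contained in one of the six main states, and each main state has $2^3=8$ subsets, which gives $6\cdot8=48$ pairs. The overcount is visible: $\emptyset$ lies in $6$ main states, each single cell in $2$, each non-attacking pair in $1$, each triple in $1$, and $6+18+18+6=48$.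 For large $t$ the factor $3\cdot2^{t-1}\cdot2^m$ counts subsets of main states, and overlaps will turn out to be negligible. The factor $e^{\mu}$ comes from sets that leave a main state at a few places.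

## 3. Isolated defects and the lower bound

Fix $M$. An independent set $J$ splits as $(J\cap M)\cup D$ with $D=J\setminus M$. Given an independent $D\subset V\setminus M$, the set $J\cap M$ can be any subset of $M\setminus N_M(D)$, so there are exactly $2^{m-|N_M(D)|}$ choices. A single vertex outside $M$ costs a factor $2^{-t}$, and there are $2m$ such vertices. Since $2m\cdot2^{-t}=\mu$, independent single defects should contribute $\sum_k\mu^k/k!=e^\mu$. We make this rigorous as a lower bound.

**(C1)** *For real $1\le k\le N$ ($N$ an integer), an $N$-set has at most $(eN/k)^k$ subsets of size $\le k$.* Indeed $(N/k)^{k-j}\ge1$ for $j\le k$, so $\sum_{j\le k}\binom Nj\le(N/k)^k\sum_j\binom Nj(k/N)^j=(N/k)^k(1+k/N)^N\le(eN/k)^k$.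

Let $\mathcal N_M:=\{J\in\mathcal I(G):|J\setminus M|\le m/100\}$.

**Lemma 1.** For main states $M\ne M'$, $|\mathcal N_M\cap\mathcal N_{M'}|\le2^{0.52m}$.

*Proof.* For $J$ in the intersection, $J\setminus(M\cap M')\subset(J\setminus M)\cup(J\setminus M')$ has at most $m/50$ elements. By (C1) with $N=3m$, it can be chosen in at most $(150e)^{m/50}\le2^{0.18m}$ ways. The rest of $J$ is a subset of $M\cap M'$, and $|M\cap M'|\le m/3$. $\square$

For $k\ge0$ let $\mathcal E_{M,k}$ be the set of $J\in\mathcal I(G)$ such that $J\setminus M$ consists of $k$ pairwise non-linked vertices.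

**Step 1: count $\mathcal E_{M,k}$.** A set of $k$ pairwise non-linked vertices outside $M$ is independent (adjacent vertices are linked) and has exactly $tk$ neighbors in $M$, so it gives $2^{m-tk}$ sets $J$. There are at most $(2m)^k/k!$ such $k$-sets. Choosing the vertices one after another, each chosen vertex excludes at most $2t^2+1$ later choices. So for $k\le3\mu$ (when all factors below are positive) the number is at least
$$\frac1{k!}\prod_{i<k}\big(2m-i(2t^2+1)\big)\ge\frac{(2m)^k}{k!}\Big(1-\frac{k^2(2t^2+1)}{2m}\Big).$$
Since $2m2^{-t}=\mu$ and $\mu^2/m=(3/4)^{t-1}$,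
$$|\mathcal E_{M,k}|=2^m\frac{\mu^k}{k!}\big(1+O(\delta)\big)\qquad(0\le k\le3\mu).\tag{2}$$

**Step 2: sum over $k$.** We have $\sum_{k>3\mu}\frac{\mu^k}{k!}\le\sum_k3^{k-3\mu}\frac{\mu^k}{k!}=3^{-3\mu}e^{3\mu}=(e/3)^{3\mu}\le1$. Hence
$$\sum_{k\le3\mu}\frac{\mu^k}{k!}\ge e^\mu-1=(1-e^{-\mu})e^\mu.\tag{3}$$
For fixed $M$ the sets $\mathcal E_{M,k}$ are disjoint over $k$, because $k=|J\setminus M|$. So $\bigcup_{k\le3\mu}\mathcal E_{M,k}$ has at least $2^me^\mu(1-O(\delta))$ elements; the term $e^{-\mu}$ is far smaller than $\delta$.

**Step 3: remove overlaps between main states.** Since $3\mu\le m/100$, all these $J$ lie in $\mathcal N_M$. By Lemma 1 the overlaps between different $M$ total at most $(3\cdot2^{t-1})^2\,2^{0.52m}\le9\cdot4^t2^{0.52m}$, which is negligible against $2^m$. Therefore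
$$i(G)\ge3\cdot2^{t-1}\,2^m e^\mu\,(1-O(\delta)).\tag{4}$$

## 4. Why summing over connected defects stalls

For the upper bound it is natural to continue in the same way: split $D=J\setminus M$ into components, and bound the total by $2^m\exp\big(\sum_P2^{-|N_M(P)|}\big)$, the sum running over connected independent $P\subset V\setminus M$. Singletons give $\mu$. To show that the other $P$ contribute little, we need to count connected sets.

**(C2)** *In a graph of maximum degree at most $\Delta$, a given vertex $v$ lies in at most $\Delta^{2(n-1)}$ connected vertex sets of size $n$.* Traversing each edge of a spanning tree twice gives a closed walk of length $2(n-1)$ from $v$ whose set of visited vertices is exactly the connected set.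

In the linkedness graph $\Delta=2t^2$, so a vertex lies in at most $(4t^4)^n$ connected sets of size $n$. We would like $|N_M(P)|$ to be larger than $n(2+4\log_2t)$ by a margin. For $P$ that is not too large this holds (Section 10). It fails for large $P$. Let $M=\{\sum x_i=0\}$, fix the last $r$ coordinates with $t-r\ge2$, and let
$$P=\Big\{x:\ \sum x_i=1,\ \text{last } r\text{ coordinates fixed}\Big\},\qquad n=|P|=3^{t-r-1}.$$
This set is independent, being part of a main state. It is connected: $u$ and $u-e_i+e_j$ share the neighbor $u-e_i\in M$, and the moves $e_j-e_i$ with $i,j\le t-r$ generate all vectors of coordinate sum $0$ supported on the free coordinates. The neighbors of $u$ in $M$ are $u-e_1,\dots,u-e_t$. For $i\le t-r$ they all lie among the $3^{t-r-1}$ points of $M$ with the same last $r$ coordinates, and every such point occurs. For $i>t-r$ they are $rn$ distinct further points. So $|N_M(P)|=(r+1)n$. The bound "number times weight" for this size and this weight is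
$$(4t^4)^n2^{-(r+1)n}=2^{n(1+4\log_2t-r)},$$
which is enormous as soon as $r\le4\log_2t$. For $r=0$ the set $P$ is another main state, and (1) is an equality. Indeed the sum of $2^{m-|N_M(D)|}$ over *all* independent $D\subset V\setminus M$ is $i(G)$ itself, so any argument around one fixed $M$ must use that $J$ is near $M$.

The repair is to stop listing $D$ vertex by vertex when it is large. Given $J$, take a largest independent $S\supset J$, of size $m-b$. We build a set $T'\supset S$ that induces a very sparse graph and that is one of few possible sets: the logarithm of their number will be $o(b)$. Then we prove that each such $T'$ contains at most $2^{m-b/8}$ sets $J$ of deficiency at least $b$. The gain $b/8$ beats the cost $o(b)$. This needs a stability lemma (Section 5), the estimate inside $T'$ (Section 6), and the construction of $T'$ (Section 7). Components of moderate size are handled by isoperimetry as above.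

## 5. Stability: nearly maximum independent sets lie near a main state

We recall the **Efron–Stein inequality**: if $X_1,\dots,X_n$ are independent and $h(X)$ has finite variance, then $\operatorname{Var}h(X)\le\sum_i\mathbb E\operatorname{Var}(h(X)\mid X_{-i})$, where $X_{-i}$ denotes all coordinates but the $i$-th. A non-constant $\{0,1\}$ function on three equally likely points has variance $\frac13\cdot\frac23=\frac29$. So for $h:\mathbb Z_3^n\to\{0,1\}$ and uniform $X$,
$$\operatorname{Var}h\le\frac29\sum_{i=1}^n\rho_i,\qquad\rho_i=\text{fraction of direction-}i\text{ lines on which }h\text{ is non-constant}.\tag{5}$$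
*Example:* $h=1_{\{x_1=0\}}$ has $\rho_1=1$ and the other $\rho_i=0$, and equality holds.

**Lemma 2.** Let $s\ge2$, let $S\subset\mathbb Z_3^s$ be independent, $|S|=(1-q)3^{s-1}$. There is a main state $M$ with $|S\setminus M|\le8s^2q\,3^{s-1}$.

With $q=0$ this says that the maximum independent sets are exactly the main states.

*Proof.* If $q>1/6$ then $8s^2q>1$ and any $M$ works. Let $q\le1/6$ and $n=s-1$.

**Step 1: describe $S$ by a partial function.** Lines in direction $s$ are indexed by $z\in\mathbb Z_3^n$. Call $z$ bad if its line misses $S$; exactly a fraction $q$ of the $z$ is bad. For good $z$ let $f(z)$ be the $s$-coordinate of the point of $S$ on the line. We want to show that $f(z)+\sum_ja_jz_j$ is nearly constant for suitable signs $a_j$.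

**Step 2: find the local sign in each plane.** For $j\le n$ consider the planes in directions $(j,s)$, indexed by $\mathbb Z_3^{n-1}$. A plane is good if none of its three $s$-lines is bad, that is, if it contains three points of $S$. At most a fraction $3q$ of the planes is bad. In a good plane the three points have distinct $x_j$ and distinct $x_s$, so $S$ is the graph of a permutation giving $x_s$ in terms of $x_j$. As all six permutations of $\mathbb Z_3$ have the form $v\mapsto c-\varepsilon v$, the plane has a type $\varepsilon=\pm1$.

**Step 3: show that the type rarely changes.** Take three good planes that differ only in a coordinate $k\ne j,s$. Their traces of $S$ are pairwise disjoint as subsets of $\mathbb Z_3^2$, since a common point would give two adjacent vertices of $S$. Graphs of permutations of different types intersect: $c-v=c'+v$ has a solution because $2$ is invertible mod $3$. So the three types coincide. Let $F_j$ be the indicator of "good of type $+1$". Every line of planes on which $F_j$ is non-constant contains a bad plane, and this happens for a fraction at most $9q$ of the lines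 in each of the $n-1$ directions. By (5), $\operatorname{Var}F_j\le\frac29(n-1)9q=2(n-1)q$.

**Step 4: one type dominates for each $j$.** Let $p_\pm$ be the fractions of planes that are good of type $\pm1$, so $p_++p_-\ge1-3q\ge\frac12$. Let $a_j$ be the type with the larger fraction, which is at least $\frac14$, and let $\tau_j=\min(p_+,p_-)$. If $a_j=+1$, then $p_+\ge\frac14$ and $1-p_+\ge p_-=\tau_j$. If $a_j=-1$, then $p_+=\tau_j$ and $1-p_+\ge p_-\ge\frac14$. In both cases $\tau_j/4\le p_+(1-p_+)=\operatorname{Var}F_j$, so $\tau_j\le8(n-1)q$.

**Step 5: assemble the global linear form.** Put $g(z)=f(z)+\sum_{j\le n}a_jz_j$ for good $z$ and $g(z)=0$ for bad $z$. A line in direction $j$ of $\mathbb Z_3^n$ corresponds to a $(j,s)$-plane, and $g$ is constant on it if the plane is good of type $a_j$, because then $f=c-a_jz_j$ along it. So $g$ is non-constant on a fraction at most $3q+\tau_j$ of the direction-$j$ lines. By (5), for each $c$,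
$$\operatorname{Var}1_{\{g=c\}}\le\tfrac29n\big(3q+8(n-1)q\big)\le\tfrac{16}9n^2q.$$
Choose $c$ with $\pi:=\Pr(g=c)\ge\frac13$. Then $\pi(1-\pi)\le\frac{16}9n^2q$ gives $1-\pi\le\frac{16}3n^2q\le6s^2q$. Let $M=\{x:x_s+\sum_{j\le n}a_jx_j=c\}$. A point $(z,f(z))$ of $S$ is outside $M$ only if $g(z)\ne c$, so $|S\setminus M|\le3^{s-1}(1-\pi)\le 8s^2q\,3^{s-1}$. $\square$

## 6. Counting independent sets of given deficiency in a sparse vertex set

**Lemma 3.** Let $T\subset V$ with maximum degree of $G[T]$ less than $t/100$. For every $b\ge0$, the number of independent $J\subset T$ with $b(J)\ge b$ is at most $2^{m-b/8}$.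

*Proof.* **Step 1: compare $|T|$ with $m$.** Let $z_i$ be the number of direction-$i$ lines disjoint from $T$, $z=\frac1t\sum_iz_i$, $e_i$ the number of direction-$i$ edges in $G[T]$, and $e=\sum_ie_i$. A line with $k$ points of $T$ carries $\binom k2\ge\max(k-1,0)$ edges, so $m-z_i\le|T|\le m-z_i+e_i$ for each $i$. Averaging over $i$, $m-z\le|T|\le m-z+e/t$. Let $\nu$ be the maximum matching size of $G[T]$, $C$ the vertex set of a maximum matching (so $|C|=2\nu$), and $U=T\setminus C$, which is independent. Every edge meets $C$, so $e\le2\nu t/100$ and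
$$m-z\le|T|\le m-z+\nu/50.$$

**Step 2: a bound that is good when $\nu$ is large.** An independent $J$ has at most $3$ traces on a matching edge and at most $2$ on every other vertex. So the number of independent $J\subset T$ is at most $3^\nu2^{|T|-2\nu}\le2^{m-z+0.02\nu-0.41\nu}\le2^{m-0.39\nu}$, using $2-\log_23>0.41$.

**Step 3: a bound that is good when $\nu$ is small.** For independent $J\subset T$ put $A=J\cap C$ and $h=|N(A)\cap U|$. The set $A\cup(U\setminus N(A))$ is independent, contains $J$, and has size at least $|T|-2\nu-h\ge m-z-2\nu-h$. So $b(J)\ge b$ forces $h\ge b-z-2\nu$. For given $A$ there are at most $2^{|U|-h}$ sets $J$, and there are at most $2^{2\nu}$ sets $A$. Hence the number of $J$ with $b(J)\ge b$ is at most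
$$2^{2\nu}\,2^{|T|-2\nu-(b-z-2\nu)}=2^{|T|+z-b+2\nu}\le2^{m-b+2.02\nu}.$$

**Step 4: combine.** If $\nu\le0.4b$, Step 3 gives at most $2^{m-0.19b}$. Otherwise Step 2 gives at most $2^{m-0.15b}$. Both are at most $2^{m-b/8}$. $\square$

## 7. From an independent set to a sparse superset

**Definition (tile).** Fix $2\le s<t$. Tiles are the $3^{t-s}$ sets $\mathbb Z_3^s\times\{v\}$ with $v\in\mathbb Z_3^{t-s}$. *Example:* for $t=3$, $s=2$ there are three tiles, the layers $x_3=0,1,2$ of a cube.

Let $S$ be independent with $|S|=m-b$. We construct $T'\supset S$ such that $G[T']$ has maximum degree less than $t/100$, and we keep track of the data that determine $T'$.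

**Step 1: approximate $S$ inside each tile.** Let $S_v\subset\mathbb Z_3^s$ be the trace of $S$ on tile $v$ and $d_v=3^{s-1}-|S_v|\ge0$, so $\sum_vd_v=b$. Tile $v$ is *good* if $d_v\le3^{s-1}/(100s^2)$, otherwise *bad*. For good $v$, Lemma 2 gives a main state $M_v$ of $\mathbb Z_3^s$ (fix one) with
$$|S_v\setminus M_v|\le8s^2d_v,\qquad|M_v\setminus S_v|=d_v+|S_v\setminus M_v|\le9s^2d_v\le0.09\cdot3^{s-1}.\tag{6}$$
Let
$$T_0=\bigcup_{v\text{ good}}M_v\times\{v\}\ \cup\bigcup_{v\text{ bad}}\mathbb Z_3^s\times\{v\}.$$

**Step 2: every line meets $T_0$.** This will control what $T_0$ misses. Let $v,v'$ be good and adjacent (they differ in one coordinate). Then $S_v\cap S_{v'}=\emptyset$, so $M_v\cap M_{v'}\subset(M_v\setminus S_v)\cup(M_{v'}\setminus S_{v'})$ has at most $0.18\cdot3^{s-1}<3^{s-2}$ points. By the possible intersection sizes of main states, $M_v\cap M_{v'}=\emptyset$. Now lines inside a tile and lines meeting a bad tile clearly meet $T_0$. A line crossing three good tiles $v,v',v''$ meets $T_0$ because $M_v,M_{v'},M_{v''}$ are pairwise disjoint of size $3^{s-1}$, hence partition $\mathbb Z_3^s$.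

**Step 3: $T_0$ has few points outside $S$.** There are at most $100s^2b\,3^{1-s}$ bad tiles, each with $3^s$ points, so by (6) $|T_0\setminus S|\le300s^2b+9s^2b\le400s^2b$.

**Step 4: enlarge $T_0$ so that it covers $S$.** Start with $X=T_0$, $F=\emptyset$. While some $v\in S\setminus T_0$ has $|N(v)\cap X|\ge t/3$, put $v$ into $F$ and replace $X$ by $X\setminus N(v)$. As $N(v)\cap S=\emptyset$, each step removes at least $t/3$ points of $T_0\setminus S$, so $|F|\le1200s^2b/t$. Let $X_F=T_0\setminus N(F)\supset S\cap T_0$ and
$$Y=\{v\in V\setminus T_0:|N(v)\cap X_F|<t/3\},\qquad T_1=X_F\cup Y.$$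
Vertices of $F$ have no neighbor in $X_F$, and for the other vertices of $S\setminus T_0$ the process has stopped. So $S\setminus T_0\subset Y$, and $S\subset T_1$.

**Step 5: $T_1$ still has few points outside $S$.** Let $v\in Y$. Then $v\notin X_F$, and fewer than $t/3$ of the lines through $v$ contain a neighbor in $X_F$. So more than $2t/3$ of the lines through $v$ miss $X_F$. By Step 2 a line missing $X_F$ contains a point of $T_0\setminus X_F\subset T_0\setminus S$, so in each direction at most $400s^2b$ lines miss $X_F$. Counting pairs of a vertex of $Y$ and a line through it missing $X_F$ gives $\frac{2t}3|Y|\le3t\cdot400s^2b$, so $|Y|\le1800s^2b$ and $|T_1\setminus S|\le2200s^2b$.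

**Step 6: remove the high degrees.** Start with $T=T_1$, $K=\emptyset$. While some $v\in S$ has $|N(v)\cap T|\ge t/100$, put $v$ into $K$ and replace $T$ by $T\setminus N(v)$. Each step removes at least $t/100$ points of $T_1\setminus S$, so
$$|K|\le k_0:=2.2\cdot10^5s^2b/t.$$
Let $T_2=T_1\setminus N(K)\supset S$ and $T'=\{v\in T_2:|N(v)\cap T_2|<t/100\}$. Then $S\subset T'$, and $G[T']$ has maximum degree less than $t/100$.

**Step 7: what determines $T'$.** The tile labels (bad, or the main state $M_v$) give $T_0$; then $F$ gives $X_F,Y,T_1$; then $K$ gives $T_2,T'$. A tile has at most $1+3\cdot2^{s-1}\le2^{s+1}$ possible labels.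

*Sanity check.* If $b=0$, then $S$ is a main state, all $d_v=0$, and $T_0=S$. Every $v\notin S$ has $t$ neighbors in $S$, so $F=Y=\emptyset$, $K=\emptyset$ and $T'=S$.

## 8. Sets of large deficiency are negligible

**Lemma 4.** Let $b_A=m/(800t^2)$. The number of $J\in\mathcal I(G)$ with $b(J)\ge b_A$ is at most $2^{m-m/(10^4t^2)}$.

*Proof.* **Step 1: count the sets $T'$ for one value of $b$.** Fix an integer $b_A\le b\le m$. For $J$ with $b(J)=b$ apply Section 7 to some independent $S\supset J$ with $|S|=m-b$ and with $s=\lceil4\log_3t\rceil$. There are $3^{t-s}\le3mt^{-4}$ tiles, and $m\le800t^2b$, so the labels have at most $2^{3m(s+1)t^{-4}}\le2^{2400(s+1)t^{-2}b}$ possibilities. The sets $F,K$ are subsets of $V$ of size at most $k_0$. We have $1\le k_0\le3m$ for large $t$ (because $b_A\le b\le m$ and $s=O(\log t)$), and $3em/k_0\le t^4$ since $b\ge b_A$. By (C1) the pair $(F,K)$ has at most $t^{8k_0}=2^{O(b\,s^2\log t/t)}$ possibilities. So the number of sets $T'$ is at most $2^{\eta b}$ with $\eta=O(\log^3t/t)$ independent of $b$.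

**Step 2: count the sets $J$.** By Lemma 3 each $T'$ contains at most $2^{m-b/8}$ sets $J$ with $b(J)=b$. For large $t$ there are therefore at most $2^{m-b/9}$ such $J$. Summing over the at most $m+1$ values of $b$ gives at most $(m+1)2^{m-m/(7200t^2)}\le2^{m-m/(10^4t^2)}$. $\square$

If $b(J)=b<b_A$ and $S\supset J$ is independent with $|S|=m-b$, Lemma 2 with $s=t$, $q=b/m$ gives a main state $M$ with $|S\setminus M|\le8t^2b<m/100$, so $J\in\mathcal N_M$. Hence
$$i(G)\le\sum_M|\mathcal N_M|+2^{m-m/(10^4t^2)}.\tag{7}$$

## 9. Large components near a fixed main state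

Fix $M$ and let
$$B=3^{t/(20\log_2t)},$$
which grows faster than any power of $t$. A component is *large* if its size exceeds $B$, otherwise *small*. For $J\in\mathcal N_M$ write $D=J\setminus M=D_S\cup D_L$, the unions of the small and of the large components. Given $D$ there are $2^{m-|N_M(D)|}$ choices of $J\cap M$, and $|N_M(D)|=|N_M(D_S)|+|N_M(D_L)|$. Hence
$$|\mathcal N_M|\le2^m\,\Xi_S\,\Xi_L,\qquad\Xi_S=\sum_D2^{-|N_M(D)|},\qquad\Xi_L=\sum_{D\in\mathcal L}2^{-|N_M(D)|},\tag{8}$$
where $\Xi_S$ runs over independent $D\subset V\setminus M$ all of whose components are small, and $\mathcal L$ is the family of independent $D\subset V\setminus M$ with $|D|\le m/100$ all of whose components are large (including $\emptyset$).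

The argument of Lemma 4 does not handle $\Xi_L$ as it stands. Labeling all tiles costs up to $(s+1)3^{t-s}$ bits even when $b$ is tiny. And choosing $F$ as an arbitrary set of up to $1200s^2b/t$ vertices of $V$ is paid for by the bound (C1) with a factor $\log_2(m/b)$ per element, up to lower-order terms. When $m/b$ is exponentially large in $t$, this factor is of order $t$, and the cost becomes of order $s^2b$, more than the gain $b/8$. What saves us is that all the data can be placed close to $S\setminus M$, which has few components, so that each element costs only $O(\log t)$ bits. We need one more counting bound.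

**(C3)** *In a graph with at most $4^t$ vertices and maximum degree at most $\Delta$ ($\Delta\ge1$), for real $\kappa_0\ge1$ the number of $k$-sets of vertices ($k\ge1$) inducing at most $\kappa_0$ connected components is at most $4^{(t+1)\kappa_0}(2\Delta^2)^k$.* For exactly $r$ components, choose an ordered list of one representative per component ($\le4^{tr}$ ways), the component sizes ($\le2^k$ compositions of $k$), and the components themselves ($\le\Delta^{2k}$ ways by (C2)). Finally $\sum_{1\le r\le\kappa_0}4^{tr}\le2\cdot4^{t\kappa_0}\le4^{(t+1)\kappa_0}$.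

**Lemma 5.** $\Xi_L=1+O(2^{-B/(72t^2)})$.

*Proof.* The number $2^m\Xi_L$ counts the $J\in\mathcal I(G)$ with $J\setminus M\in\mathcal L$. Those with $J\setminus M=\emptyset$ number $2^m$. We bound the others by $O(2^{m-B/(72t^2)})$.

**Step 1: dispose of the easy cases.** Those with $b(J)\ge b_A$ number at most $2^{m-m/(10^4t^2)}\le2^{m-B/(72t^2)}$ by Lemma 4. For the rest, $D:=J\setminus M\ne\emptyset$ and $b:=b(J)<b_A$. Choose an independent $S\supset J$ with $|S|=m-b$ and, subject to this, with $|S\setminus M|$ minimal. By Lemma 2 (with $s=t$) there is a main state $M''$ with $|S\setminus M''|\le8t^2b<m/100$. If $M''\ne M$, then $J\in\mathcal N_M\cap\mathcal N_{M''}$, and by Lemma 1 there are at most $3\cdot2^t2^{0.52m}\le2^{0.6m}$ such $J$. So assume $M''=M$. Put $P=S\setminus M\supset D$. Then $|P|\le8t^2b$, and since $|P|\ge|D|>B$ we have $b>B/(8t^2)$.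

**Step 2: every component of $P$ meets $D$.** This is what the minimality of $|S\setminus M|$ is for. Suppose a component $P_1$ of $P$ has $P_1\cap D=\emptyset$, and let $S'=(S\setminus P_1)\cup N_M(P_1)$. It is independent: $M$ is independent, and a vertex of $P\setminus P_1$ adjacent to a vertex of $N_M(P_1)$ would be linked to a vertex of $P_1$. It contains $J$, since $J\setminus M=D$ avoids $P_1$. As $N_M(P_1)\cap S=\emptyset$, (1) gives $|S'|=|S|-|P_1|+|N_M(P_1)|\ge|S|$. By the definition of $b(J)$ also $|S'|\le m-b=|S|$, so $|S'|=|S|$. But $|S'\setminus M|<|S\setminus M|$, a contradiction.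

**Step 3: $P$ has few components.** Every component of $D$ lies in one component of $P$, so by Step 2 the number $\kappa$ of components of $P$ is at most the number of components of $D$, which are all large. Hence
$$1\le\kappa\le|D|/B\le\kappa_0:=8t^2b/B.$$

**Step 4: identify $M\setminus S$.** We claim $M\setminus S=N_M(P)$. Clearly $N_M(P)\cap S=\emptyset$. Conversely, $S$ is a maximal independent set, so a vertex of $M\setminus S$ has a neighbor in $S$, necessarily in $S\setminus M=P$.

**Step 5: only few tiles carry information.** Apply Section 7 to $S$ with $s=\lceil6\log_3t\rceil$, so $t^6\le3^s\le3t^6$. Let $M^v\subset\mathbb Z_3^s$ be the trace of $M$ on tile $v$; it is a main state. Let $Z$ be the set of tiles that are bad, or good with $M_v\ne M^v$. In the latter case (6) gives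
$$|P\cap\text{tile}|=|S_v\setminus M^v|\ge|S_v\cap M_v|-|M_v\cap M^v|\ge\big(0.91-\tfrac13\big)3^{s-1}\ge\tfrac123^{s-1}.$$
Therefore, for large $t$,
$$|Z|\le2|P|3^{1-s}+100s^2b\,3^{1-s}\le3(16t^2+100s^2)bt^{-6}\le50\,bt^{-4}.$$
The set $T_0$ is determined by $Z$ and the labels of the tiles in $Z$, and $T_0$ and $M$ agree outside the tiles of $Z$.

**Step 6: all data are close to $P$, and $P$ is close to the data.**

* *Every tile of $Z$ is within distance $1$ of $P$.* A good tile with $M_v\ne M^v$ contains points of $P$. A bad tile disjoint from $P$ has $S_v\subsetneq M^v$, so it contains a point of $M\setminus S=N_M(P)$.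
* *Every $f\in F\subset S\setminus T_0$ lies in $P$, or in $M\setminus T_0$ and hence in a tile of $Z$.*
* *(∗) If $u\in Y\setminus M$, then $u$ is within distance $2$ of $F\cup Z$.* Indeed $u$ has $t$ neighbors in $M$, fewer than $t/3$ of them in $X_F$. So some $x\in N_M(u)$ is not in $X_F$: either $x\in M\setminus T_0$, and then $x$ lies in a tile of $Z$, or $x\in N(F)$.
* *Every $p\in P$ is within distance $2$ of $F\cup Z$.* As $p\notin M$, either $p\in T_0\setminus M$ lies in a tile of $Z$, or $p\in S\setminus T_0\subset Y$ and (∗) applies.
* *Every $v\in K$ is within distance $3$ of $F\cup Z$.* If $v\in P$ use the previous point. Otherwise $v\in M\cap S$. When $v$ was chosen it had a neighbor $u\in T_1$, and $u\notin M$ since $M$ is independent. Then $u\in X_F\setminus M\subset T_0\setminus M$ lies in a tile of $Z$, or $u\in Y\setminus M$ and (∗) applies.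

**Step 7: the data $F\cup Z$ have few components.** Let $\Gamma$ be the graph whose vertices are the *objects*, namely the vertices of $G$ and the tiles, two distinct objects being adjacent if their distance is at most $6$. For each $p\in P$ choose $o(p)\in F\cup Z$ within distance $2$. If $p,p'$ are linked, then $\mathrm{dist}(p,p')\le2$, so $o(p),o(p')$ are at distance at most $2+2+2=6$. Hence the objects $o(p)$, $p\in P$, meet at most $\kappa$ components of $\Gamma[F\cup Z]$. Every tile of $Z$ is at distance at most $1+2=3$ from some $o(p)$. Every $f\in F\cap P$ is at distance at most $2$ from $o(f)$. Every other $f\in F$ lies in a tile of $Z$. Hence $\Gamma[F\cup Z]$ has at most $\kappa\le\kappa_0$ components.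

**Step 8: count the choices of $F$ and $Z$.** $\Gamma$ has at most $3^t+3^{t-s}\le4^t$ vertices. An object contains at most $3t^6$ vertices of $G$, so at most $3t^6(2t+1)^6$ vertices of $G$ are within distance $6$ of it; a tile adjacent to the object contains one of these. So the maximum degree of $\Gamma$ is at most $2\cdot3t^6(2t+1)^6\le\Delta:=t^{13}$ for large $t$. Also
$$1\le|F|+|Z|\le1200s^2b/t+50bt^{-4}\le k_1:=2000\,s^2b/t.$$
By (C3), summed over the possible sizes, $F\cup Z$ (and with it $F$ and $Z$) has at most $(k_1+1)\,4^{(t+1)\kappa_0}(2t^{26})^{k_1}$ possibilities.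

**Step 9: count labels and $K$.** The labels contribute at most $2^{(s+1)|Z|}\le2^{50(s+1)bt^{-4}}$. Given $F,Z$, the set $K$ has at most $k_0$ elements, all within distance $3$ of $F\cup Z$, so it lies in a pool of at most $k_1\cdot3t^6(2t+1)^3\le k_0t^{10}$ vertices. By (C1), applied after padding the pool to $\lfloor k_0t^{10}\rfloor$ elements, there are at most $(et^{10})^{k_0}$ choices (note $k_0\ge1$ because $b>B/(8t^2)$).

**Step 10: compare with the gain.** The base-2 logarithm of the number of possible $T'$ is at most
$$\log_2(k_1+1)+2(t+1)\kappa_0+k_1(1+26\log_2t)+50(s+1)bt^{-4}+k_0\log_2(et^{10}).$$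
Divided by $b$, the last four terms are respectively $16t^2(t+1)/B$, $O(s^2\log t/t)$, $O(st^{-4})$ and $O(s^2\log t/t)$. These tend to $0$ and do not depend on $b$, since $s=O(\log t)$. For large $t$ the first term is at most $\log_2(b+1)$, and $\log_2(b+1)/b\to0$ uniformly for $b>B/(8t^2)$. So for large $t$ the total is at most $b/72$ for all $b>B/(8t^2)$, and by Lemma 3 there are at most $2^{m-b/8+b/72}=2^{m-b/9}$ such $J$ with $b(J)=b$. Summing the geometric series over $b>B/(8t^2)$ gives $O(2^{m-B/(72t^2)})$. $\square$

## 10. Small components: entropy isoperimetry and the proof of Theorem 1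

**Definition (polymer).** A polymer is a non-empty independent $P\subset V\setminus M$ that is connected with respect to linkedness, with $|P|\le B$. Its weight is $w(P)=2^{-|N_M(P)|}$. Polymers $P,P'$ are *compatible* if they are disjoint and no vertex of $P$ is linked to a vertex of $P'$.

*Example.* A single vertex $u\notin M$ is a polymer of weight $2^{-t}$. If $u,u'$ are linked, non-adjacent, and have two common neighbors in $M$, then $\{u,u'\}$ is a polymer of weight $2^{-2t+2}$.

Compatible polymers have no edges between them, since adjacent vertices outside $M$ are linked. So the sets $D$ in $\Xi_S$ correspond bijectively to sets of pairwise compatible polymers (the components of $D$), with multiplicative weight. By symmetry $\Xi_S$ does not depend on $M$. By (C2) the number of polymers of size $n$ containing a given vertex is at most $(2t^2)^{2(n-1)}\le(4t^4)^n$; for $n=2$ it is at most $2t^2$.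

Two weight bounds follow. Let $|P|=n$ and $g=|N_M(P)|$.

**Weight bound for small $n$.** Common neighborhoods have size at most $2$, so $g\ge nt-2\binom n2=nt-n(n-1)$. In particular $w(P)\le2^{-0.9nt}$ if $n\le t/10$.

**Weight bound for every polymer:** $g\ge19n\log_2t$, i.e. $w(P)\le t^{-19n}$. We use Shannon entropy in bits. The chain rule gives $H(X)=\sum_iH(X_i\mid X_1,\dots,X_{i-1})\ge\sum_iH(X_i\mid X_{-i})$, since conditioning on more does not increase entropy. (*Example:* for $X$ uniform on two points of one direction-$1$ line, $H(X)=1=H(X_1\mid X_{-1})$ and the other terms vanish.) Let $\mathcal X=P\cup N_M(P)$, so $|\mathcal X|=n+g$, and let $X$ be uniform on $\mathcal X$, so $H(X)=\log_2(n+g)$. As $P$ and $M$ are independent, each line meets $\mathcal X$ in at most $2$ points, and the lines meeting it in $2$ points correspond exactly to the $tn$ edges between $P$ and $N_M(P)$. Given $X_{-i}$, $X$ is uniform on the trace of $\mathcal X$ on a direction-$i$ line, so the conditional entropy is $1$ on a two-point line and $0$ on a one-point line. A given two-point line is hit with probability $2/(n+g)$.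 Summing over all directions,
$$\log_2(n+g)\ge\frac{2tn}{n+g}.$$
Since $n\le B$ and $g\le tn$, we have $n+g\le(t+1)B$, so
$$\log_2(n+g)\le\log_2(t+1)+\frac{t\log_23}{20\log_2t}\le\frac t{10\log_2t}$$
for large $t$. Hence $n+g\ge20n\log_2t$ and $g\ge19n\log_2t$. This is the reason for the choice of $B$.

**Lemma 6.** $\sum_Pw(P)=\mu+O(t^2(3/4)^t)$ and $\sum_P2^{|P|}w(P)=O((3/2)^t)$.

*Proof.* *Size 1:* there are $2m$ polymers of weight $2^{-t}$, with total $2\cdot3^{t-1}2^{-t}=\mu$. *Size 2:* at most $2mt^2$ polymers, each of weight at most $4\cdot4^{-t}$, with total $O(t^2(3/4)^t)$. For larger sizes we include the factor $2^n$. *Sizes $3\le n\le t/10$:* at most $2m\sum_{n\ge3}(8t^42^{-0.9t})^n=O(3^tt^{12}2^{-2.7t})=O(2^{-t})$, since $\log_23-2.7<-1.1$. *Sizes $n>t/10$:* at most $2m\sum_{n>t/10}(8t^4t^{-19})^n\le2m\sum_{n>t/10}t^{-14n}=O(2^{-t})$. For sizes $1,2$ the factor $2^n$ changes only constants. $\square$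

**Proof of Theorem 1.** The lower bound is (4). For the upper bound, expand $\prod_P(1+w(P))$ over all sets of polymers and keep the compatible ones:
$$\Xi_S\le\prod_P(1+w(P))\le\exp\Big(\sum_Pw(P)\Big)=e^\mu(1+O(\delta)).$$
Together with (7), (8) and Lemma 5, whose error $2^{-B/(72t^2)}$ is smaller than $c^t$ for every fixed $c>0$, this gives $i(G)\le3\cdot2^{t-1}2^me^\mu(1+O(\delta))$. The additive term $2^{m-m/(10^4t^2)}$ in (7) is also absorbed. This proves Theorem 1, and hence the conjecture. $\square$

## 11. The Poisson law for the number of defects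

**Proof of Theorem 2(b).** **Step 1: find events of known probability.** For $k\le3\mu$ let $A_k$ be the event that $J\in\mathcal E_{M,k}$ for some $M$ with $J\notin\mathcal N_{M'}$ for every $M'\ne M$. Since $\mathcal E_{M,k}\subset\mathcal N_M$, the state $M$ is then unique. Therefore $|A_k|$, counted in sets $J$, differs from $\sum_M|\mathcal E_{M,k}|$ by at most $9\cdot4^t2^{0.52m}$, by Lemma 1. Using (2), Theorem 1, and $i(G)\ge2^m$ for the error,
$$\Pr(A_k)=e^{-\mu}\frac{\mu^k}{k!}(1+O(\delta))+O(2^{-0.4m}),\qquad\text{uniformly in }k\le3\mu.$$

**Step 2: they exhaust almost everything.** On $A_k$ the state $M$ is the unique main state with $J\in\mathcal N_M$, and $k=|J\setminus M|$, so the $A_k$ are disjoint. By (3), $e^{-\mu}\sum_{k\le3\mu}\mu^k/k!\ge1-e^{-\mu}$. Hence $A:=\bigcup_{k\le3\mu}A_k$ has $\Pr(A)=1-O(\delta)$. On $A$ there is exactly one main state with $|J\setminus M|\le m/100$, and the vertices of $J\setminus M$ are pairwise non-linked. This is the first statement.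

**Step 3: total variation.** Let $W$ be the variable $|J\setminus M|$ of the statement, $\pi_k=e^{-\mu}\mu^k/k!$, and $\Pr(A_k):=0$ for $k>3\mu$. Since $W=k$ on $A_k$, $\sum_k|\Pr(W=k)-\Pr(A_k)|=\Pr(A^c)=O(\delta)$. Moreover
$$\sum_k|\Pr(A_k)-\pi_k|\le O(\delta)+(3\mu+1)\,O(2^{-0.4m})+\sum_{k>3\mu}\pi_k=O(\delta),$$
because the last sum is at most $e^{-\mu}$. Adding the two proves the claim. $\square$

## 12. The second-order term by cluster expansion

**Step 1: reduce to $\Xi_S$.** We claim
$$i(G)=3\cdot2^{t-1}\,2^m\,\Xi_S\,\big(1+O(2^{-B/(72t^2)})\big).\tag{9}$$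
The upper bound is (7), (8) and Lemma 5, with $\Xi_S\ge1$. For the lower bound, the sets $D$ in $\Xi_S$ with $|D|>m/100$ contribute at most
$$2^{-m/100}\sum_D2^{|D|}2^{-|N_M(D)|}\le2^{-m/100}\exp\Big(\sum_P2^{|P|}w(P)\Big)\le2^{-m/200}$$
by Lemma 6, since $(3/2)^t$ is much smaller than $m$. The sets $J$ for which $J\setminus M$ is one of the remaining $D$ lie in $\mathcal N_M$ and number at least $2^m(\Xi_S-2^{-m/200})$. Overlaps between different $M$ are negligible by Lemma 1. Both errors are smaller than $2^{-B/(72t^2)}$ relative to $2^m$.

**Definition (cluster).** Write $P\not\sim P'$ for incompatible polymers, with $P\not\sim P$. A cluster $\Lambda$ is an ordered tuple of polymers, repetitions allowed, whose incompatibility graph (on the positions of the tuple) is connected. For a $k$-tuple, $\phi(\Lambda)$ is $1/k!$ times the Ursell function of that graph, which is the sum of $(-1)^{|E(H)|}$ over its connected spanning subgraphs $H$.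

*Example.* With a single polymer of weight $w$ we have $\Xi=1+w$, and the clusters are $(P,\dots,P)$. The Ursell functions of $K_1,K_2,K_3$ are $1$, $-1$ and $3-1=2$, so $\phi=1,-\frac12,\frac13$, the first coefficients of $\ln(1+w)$.

**Theorem (Kotecký–Preiss, Comm. Math. Phys. 103 (1986)).** If $a,d\ge0$ are functions on a finite set of polymers with $\sum_{P'\not\sim P}|w(P')|e^{a(P')+d(P')}\le a(P)$ for all $P$, then $\ln\Xi=\sum_\Lambda\phi(\Lambda)\prod_{P\in\Lambda}w(P)$ converges absolutely over clusters $\Lambda$, and
$$\sum_{\Lambda\not\sim P}|\phi(\Lambda)|\prod_{P'\in\Lambda}|w(P')|\;e^{d(\Lambda)}\le a(P),\qquad d(\Lambda)=\sum_{P'\in\Lambda}d(P'),$$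
where $\Lambda\not\sim P$ means that some polymer of $\Lambda$ is incompatible with $P$.

**Step 2: verify the hypothesis.** Take $a(P)=|P|t^{-5}$ and $d(P)=\theta\min(|P|,3)$ with $\theta=t\ln2-8\ln t$, so $e^\theta=2^tt^{-8}$. A polymer incompatible with $P$ contains one of at most $(2t^2+1)|P|\le3t^2|P|$ vertices, so it suffices that $\sum_{P'\ni v}w(P')e^{a(P')+d(P')}\le t^{-7}/3$ for each $v$. We use the counts and weight bounds of Section 10, and $e^{a(P')}\le2$ for sizes at most $3$, $e^{a(P')}\le e^n$ in general.

* Size 1: at most $2t^{-8}$.
* Size 2: at most $2t^2\cdot4\cdot4^{-t}\cdot4^tt^{-16}\cdot2=O(t^{-14})$.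
* Size 3: here $g\ge3t-6$, so at most $(2t^2)^4\,2^6\,8^{-t}\cdot8^tt^{-24}\cdot2=O(t^{-16})$.
* Sizes $4\le n\le t/10$: at most $8^t\sum_{n\ge4}(4et^42^{-0.9t})^n=O(2^{-t/2})$, because $3-3.6=-0.6$.
* Sizes $n>t/10$: at most $8^t\sum_{n>t/10}(4et^4t^{-19})^n\le8^t\sum_{n>t/10}t^{-14n}=O(2^{-t})$.

The total is at most $3t^{-8}\le t^{-7}/3$ for large $t$.

**Step 3: clusters of total size at least $3$.** Here total size means $\sum_{P\in\Lambda}|P|$. Such clusters have $d(\Lambda)\ge3\theta$, and each is incompatible with $\{v\}$ for some $v\in V\setminus M$. Since $a(\{v\})=t^{-5}$, they contribute in absolute value at most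
$$2m\,t^{-5}e^{-3\theta}=2m\,8^{-t}t^{19}=O\big(t^{19}(3/8)^t\big).$$

**Step 4: clusters of total size $1$.** They contribute $2m2^{-t}=\mu$.

**Step 5: list the vertices linked to a given one.** By symmetry let $M=\{\sum x_i=0\}$ and let $u$ have coordinate sum $1$ (sum $2$ is symmetric via $x\mapsto-x$). Then $N_M(u)=\{u-e_i\}$, and the vertices linked to $u$ are the vertices $u-e_i\pm e_j$ other than $u$, namely:

* $u-2e_i=u+e_i$ ($t$ of them), adjacent to $u$;
* $u-e_i+e_j$, $i\ne j$ ($t(t-1)$ of them), non-adjacent to $u$. Its neighbors in $M$ are the points $u-e_i+e_j-e_k$, and such a point has the form $u-e_l$ only for $k=j$, $l=i$. So there is exactly one common neighbor in $M$, namely $u-e_i$;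
* $u-e_i-e_j$, $i<j$ ($\binom t2$ of them), non-adjacent to $u$, with exactly two common neighbors in $M$, namely $u-e_i$ and $u-e_j$.

**Step 6: clusters of total size $2$.** These are the single polymers $\{u,w\}$ ($u,w$ linked and non-adjacent), of weight $2^{-2t+c}$ with $c$ the number of common neighbors in $M$, and the ordered pairs of incompatible singletons (including equal ones), with $\phi=-\frac12$ and weight product $4^{-t}$. Summing over $u$ counts each unordered pair twice, so both kinds carry a factor $\frac12$, and the total is
$$2m\cdot\tfrac12\,4^{-t}\Big[2t(t-1)+4\tbinom t2-1-t-t(t-1)-\tbinom t2\Big]=m\,4^{-t}\cdot\frac{5t^2-7t-2}2=\frac{5t^2-7t-2}6\Big(\frac34\Big)^t.$$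
Here the bracket equals $4t^2-4t-1-t^2-\frac{t^2-t}2=\frac{5t^2-7t-2}2$, and $m4^{-t}=\frac13(3/4)^t$.

**Step 7: conclude.** Steps 3, 4 and 6 give
$$\ln\Xi_S=\mu+\frac{5t^2-7t-2}6\Big(\frac34\Big)^t+O\big(t^{19}(3/8)^t\big).$$
Insert this into (9), whose relative error $2^{-B/(72t^2)}$ is smaller than $(3/8)^t$. This proves Theorem 2(a). $\square$
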